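# Real point–line incidences whose randomized complexity is a power of the input length

## 1. The guess that constant support-rank means logarithmic cost

Alice holds $x\in\mathcal X$, Bob holds $y\in\mathcal Y$, and they want to compute $f(x,y)$ for a function $f\colon\mathcal X\times\mathcal Y\to\{0,1\}$ known to both. The number of input bits is $n=\log_2\max(|\mathcal X|,|\mathcal Y|)$.

**Definition (randomized complexity).** A public-coin protocol of cost $C$ is a probability distribution over deterministic protocols, each exchanging at most $C$ bits. $\mathrm R^{cc}(f)$ is the least cost of a public-coin protocol that errs with probability at most $1/3$ on every input. Recall that a deterministic protocol of cost $C$ partitions $\mathcal X\times\mathcal Y$ into at most $2^C$ rectangles (sets of the form $X'\times Y'$) and gives a constant answer on each.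

**Definition (support-rank).** $\operatorname{rank}_0(f)$ is the least $r$ for which there are maps $\phi\colon\mathcal X\to\mathbb R^r$ and $\psi\colon\mathcal Y\to\mathbb R^r$ with
$$f(x,y)=0\iff\langle\phi(x),\psi(y)\rangle=0\qquad\text{for all }x,y.$$
Equivalently, it is the least rank of a real $|\mathcal X|\times|\mathcal Y|$ matrix with the same support as $f$. For example, let $\mathcal X=\mathcal Y$ be a finite set of integers and let $f(x,y)=0$ exactly when $x=y$. The matrix with entries $x-y$ has the right support and rank at most $2$, via $\phi(x)=(x,1)$ and $\psi(y)=(1,-y)$. So the negation of Equality has support-rank at most $2$, on any number of inputs.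

The question, posed in Mika Göös, Nathaniel Harms, Florian K. Richter and Anastasia Sofronova, "No Constant-Cost Protocol for Point–Line Incidence" (arXiv:2604.03805, 2026), is whether there is an $f$ with $\operatorname{rank}_0(f)\le O(1)$ and $\mathrm R^{cc}(f)\ge n^{\Omega(1)}$. That is: are there constants $r$ and $c>0$ and functions $f_1,f_2,\dots$ with input lengths $n_1<n_2<\cdots$ such that $\operatorname{rank}_0(f_i)\le r$ and $\mathrm R^{cc}(f_i)\ge n_i^{\,c}$ for all $i$?

A first guess is **no**: with boundedly many coordinates on each side, testing one scalar product for zero should be cheap, perhaps $O(\log n)$ bits for each fixed $r$. Let us test this guess.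

**Rank 1.** Here $f(x,y)=0$ iff $\phi(x)=0$ or $\psi(y)=0$. Two bits suffice.

**Rank 2.** If $\phi(x)=0$ or $\psi(y)=0$, the players find out with two bits and answer $0$. Otherwise $f(x,y)=0$ iff the line spanned by $\phi(x)$ equals the line orthogonal to $\psi(y)$. This is an Equality test between something Alice knows and something Bob knows. With public coins they pick two random $\{0,1\}$-valued functions on the finite set of lines that occur, Alice sends two hash bits, and Bob compares. Equal lines always pass and different lines pass with probability $1/4$. So $\operatorname{rank}_0(f)\le2$ implies $\mathrm R^{cc}(f)=O(1)$.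

**Rank 3, integer coordinates.** In Point–Line Incidence, Alice holds $m$-bit integers $(x,y)$, Bob holds $m$-bit integers $(a,b)$, and they decide whether $y=ax+b$. With $\phi(x,y)=(x,y,1)$ and $\psi(a,b)=(a,-1,b)$ the negation has support-rank at most $3$. Let $z=y-ax-b$. Then $|z|<2^{2m+1}$, so a nonzero $z$ has at most $2m$ distinct prime divisors. The players choose a uniformly random prime $p$ among the first $6m$ primes. Alice sends $x,y$ modulo $p$, and Bob tests $z\equiv0$ modulo $p$. The error is at most $2m/6m=1/3$. By Chebyshev's estimates $p$ has $O(\log m)$ bits, so the cost is $O(\log m)$. It is a known fact, which I use only for comparison, that the true value is $\Theta(\log m)$. As $n\approx 2m$ here, this is $\Theta(\log n)$.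

So far the guess survives. Now look at what the rank-3 protocol uses. It maps the ring containing the coordinates onto a *small finite ring* (here $\mathbb Z\to\mathbb F_p$) in which the nonzero number $z$ stays nonzero. But the definition of support-rank allows arbitrary real coordinates. If they lie in a ring with a nonzero element that dies in every small finite quotient, the fingerprint cannot see that element. This is where the guess breaks, and the guess is in fact false already for rank 3.

**Theorem 1.** There are constants $c_0>0$ and $n_0$ such that for every integer $n\ge n_0$ there is $f_n\colon\{0,1\}^n\times\{0,1\}^n\to\{0,1\}$ with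
$$\operatorname{rank}_0(f_n)\le3,\qquad \mathrm R^{cc}(f_n)\ge c_0\,n^{1/6}.$$
Moreover there are distributions $\mu_0$ on $f_n^{-1}(0)$ and $\mu_1$ on $f_n^{-1}(1)$ with $|\mu_0(S)-\mu_1(S)|\le2^{-c_0n^{1/6}}$ for every rectangle $S$.

So the answer to the question is yes, with $r=3$ and any $c<1/6$.

## 2. A nonzero number that vanishes in every small quotient

Let $\ell$ be an odd prime and, for $c\in\mathbb Z$, let $\eta_c=2\cos(2\pi c/\ell)$. Then $\eta_{-c}=\eta_c$, $\eta_c$ depends only on $c$ modulo $\ell$, $\eta_0=\eta_\ell=2$, and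
$$\eta_c\eta_{c'}=\eta_{c+c'}+\eta_{c-c'}.\tag{1}$$
In particular $\eta_{c+1}=\eta_1\eta_c-\eta_{c-1}$, so every $\eta_c$ lies in the ring $\mathbb Z[\eta_1]$. The number we want to hide is $\eta_1-2\ne0$.

**Lemma 2.** Let $\ell$ be a prime, let $A$ be a finite commutative ring (possibly $0$) with $|A|^2<\ell$, and let $u\in A$. Put $h_0=2$, $h_1=u$ and $h_{c+1}=uh_c-h_{c-1}$ for $c\ge1$. Then for all $k\ge0$
$$h_{2k}=h_k^2-2,\qquad h_{2k+1}=h_kh_{k+1}-h_1,\tag{2}$$
and if $h_\ell=2$ then $u=2$ in $A$.

*Proof.* If $A=0$ there is nothing to prove. Otherwise let $A'=A[\xi]/(\xi^2-u\xi+1)$. The polynomial is monic of degree 2, so $A'$ is free of rank 2 over $A$. Thus $A\subset A'$ and $|A'|=|A|^2<\ell$. Since $\xi(u-\xi)=1$, $\xi$ is a unit and $\xi+\xi^{-1}=u$. The elements $\xi^c+\xi^{-c}$ have the initial values $2,u$ and satisfy the recursion of the $h_c$, so $h_c=\xi^c+\xi^{-c}$ for all $c\ge 0$. Multiplying out $(\xi^k+\xi^{-k})^2$ and $(\xi^k+\xi^{-k})(\xi^{k+1}+\xi^{-k-1})$ gives (2). This part did not use the size of $A$.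

Now suppose $\xi^\ell+\xi^{-\ell}=2$, and put $z=\xi^\ell-1$. Then
$$z^2=\xi^{2\ell}-2\xi^\ell+1=\xi^\ell(\xi^\ell+\xi^{-\ell}-2)=0.$$
The group of units of $A'$ has order less than $|A'|<\ell$. As $\ell$ is prime, this order is coprime to $\ell$, so there is $j\ge1$ with $\ell j\equiv1$ modulo the order, and $\xi=(\xi^\ell)^j=(1+z)^j=1+jz$. Hence $(\xi-1)^2=j^2z^2=0$, that is, $\xi^2=2\xi-1$. But also $\xi^2=u\xi-1$. Subtracting, $(u-2)\xi=0$, and $\xi$ is a unit, so $u=2$ in $A'$, hence in $A$. $\square$

Consequently, if $A$ is a finite quotient ring of $\mathbb Z[\eta_1]$ with $|A|^2<\ell$ and $u$ is the image of $\eta_1$, then $\eta_c$ maps to $h_c$. The relation $\eta_\ell=2$ gives $h_\ell=2$, and therefore $\eta_1-2$ maps to $0$.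

**Example.** For $\ell=5$, $\eta_1=(\sqrt5-1)/2$ is a root of $t^2+t-1$. Modulo $2$ this polynomial is irreducible, so $\mathbb F_4$ is a quotient. There $2=0$ and $u^2=u+1$, and the recursion gives $h_2=u^2$, $h_3=u^3-u=1+u=u^2$, $h_4=u^3-u^2=1+u^2=u$, $h_5=u^2-u^2=0=2$, although $u\ne2$. This does not contradict the lemma, since $|A|^2=16>5$. It shows that the lemma needs some condition on the size of $A$. Modulo $5$, $t^2+t-1=(t-2)^2$, and the quotient $\mathbb F_5$ with $u=2$ does kill $\eta_1-2$.

With $\ell\approx2^{2\tau}$, fingerprints in rings with at most $2^\tau$ elements cannot see $\eta_1-2$. Two obstacles separate us from Theorem 1.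

1. *Length.* The ring $\mathbb Z[\eta_1]$ contains $(\ell-1)/2$ numbers $\eta_c$ that are linearly independent over $\mathbb Q$ (shown in Section 3). If the inputs were coordinate vectors of general ring elements, they would have more than $2^{2\tau-1}$ entries, and a bound of order $\tau$ would again be only logarithmic in $n$. We must work with few elements of the ring and still retain the relation $\eta_\ell=2$.
2. *Generality.* A protocol need not be a fingerprint. We must show that any rectangle that notices a shift by $\eta_1-2$ produces a small quotient ring to which Lemma 2 applies.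

Section 3 deals with the first, Sections 4–6 with the second.

## 3. From $1$ to $\ell$ in $2\tau$ doublings: the functions

**Parameters.** Let $\tau$ be a sufficiently large integer and put
$$T=2^\tau,\quad J=6\tau,\quad d=2\tau,\quad L=2^{10\tau},\quad Q=2^{40\tau},\quad \delta=\sqrt{8/T},\quad \kappa=\frac2{\delta^2L}=\frac T{4L}=2^{-9\tau-2}.$$
Here $T$ will bound the sizes of rings, $J$ bounds degrees, $d$ counts doublings, $L$ and $Q$ are ranges of integer inputs, $\delta$ is the threshold for "large" operator norm, and $\kappa$ is a precision. By Bertrand's postulate fix a prime $\ell$ with $T^2=2^{2\tau}<\ell<2^{2\tau+1}$.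

**The chain of points.** The relation $\eta_\ell=2$ is reached from $\eta_1$ by a double-and-add chain. Let $k_i=\lfloor\ell/2^{d-i}\rfloor$ for $0\le i\le d$. Then $k_0=1$, $k_d=\ell$ and $k_{i+1}=2k_i+\varepsilon_i$ with $\varepsilon_i\in\{0,1\}$. Let
$$p_i=(\eta_1,\eta_{k_i},\eta_{k_i+1})\in\mathbb R^3,\qquad F_0=(X_1,\;X_2^2-2,\;X_2X_3-X_1),\qquad F_1=(X_1,\;X_2X_3-X_1,\;X_3^2-2).$$
By (1), $\eta_{2k}=\eta_k^2-2$ and $\eta_{2k+1}=\eta_k\eta_{k+1}-\eta_1$, so
$$p_{i+1}=F_{\varepsilon_i}(p_i),\qquad p_0=(\eta_1,\eta_1,\eta_1^2-2),\qquad p_d=(\eta_1,2,\eta_1).\tag{3}$$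

**Example.** For $\ell=5$ and $d=2$ we get $k_0,k_1,k_2=1,2,5$, $\varepsilon_0=0$, $\varepsilon_1=1$, and $p_1=(\eta_1,\eta_2,\eta_3)$. Then $F_1(p_1)=(\eta_1,\eta_2\eta_3-\eta_1,\eta_3^2-2)=(\eta_1,\eta_5,\eta_6)=(\eta_1,2,\eta_1)$, as it should be.

**The window of numbers.** Let $P=\mathbb Z[X_1,X_2,X_3]$, let $P_j$ be the polynomials of total degree at most $j$, $\mathrm{Mon}_j$ the monomials of degree at most $j$, and $\mathrm{ev}_i\colon P\to\mathbb R$ evaluation at $p_i$. Put
$$D_0=|\mathrm{Mon}_J|=\tbinom{J+3}3,\qquad \Lambda=\{0,\dots,d\}\times\mathrm{Mon}_J,\qquad D=|\Lambda|=(d+1)D_0=O(\tau^4),\qquad \theta_{(i,\mu)}=\mathrm{ev}_i(\mu).$$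
We call $\{i\}\times\mathrm{Mon}_J$ *block* $i$.

**The group $V$.** *Purpose: a group of small rank that contains all products $\theta_\lambda\theta_{\lambda'}$, with an explicit basis.* Let $\lambda,\lambda'$ lie in blocks $i,j$. Then $\theta_\lambda\theta_{\lambda'}$ is a product of $t\le2J$ factors from $\eta_1,\eta_{k_i},\eta_{k_i+1},\eta_{k_j},\eta_{k_j+1}$, at most $J$ from each block. If $t=0$ it equals $1$. If $t\ge1$, repeated use of (1) writes it as a sum of $2^{t-1}$ numbers $\eta_c$ with
$$c=r+qk_i+q'k_j,\qquad |r|\le2J,\quad|q|,|q'|\le J.$$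
Let $\mathcal C$ be the set of all such $c$, over all $i,j$ and all $r,q,q'$ in these ranges. Let $\omega_0=1$ and let $\omega_1,\dots,\omega_{E-1}$ be the distinct numbers $\eta_c$ with $1\le c\le\frac{\ell-1}2$ and $c\equiv\pm c'\pmod\ell$ for some $c'\in\mathcal C$. Then
$$E\le1+(d+1)^2(4J+1)(2J+1)^2=O(\tau^5),$$
so $E-1<(\ell-1)/2$ for large $\tau$.

*The $\omega_k$ are linearly independent over $\mathbb Q$.* Let $\zeta=e^{2\pi i/\ell}$. The powers $\zeta,\dots,\zeta^{\ell-1}$ form a $\mathbb Q$-basis of $\mathbb Q(\zeta)$ and $\eta_c=\zeta^c+\zeta^{-c}$, so $\eta_1,\dots,\eta_{(\ell-1)/2}$ are independent. Moreover $1+\zeta+\cdots+\zeta^{\ell-1}=0$ gives $1=-\sum_{c\le(\ell-1)/2}\eta_c$. A relation $r_0+\sum_{c\in S}r_c\eta_c=0$, with $r_c:=0$ for $c\notin S$, becomes $\sum_{c\le(\ell-1)/2}(r_c-r_0)\eta_c=0$, so $r_c=r_0$ for all $c$. If $S\subsetneq\{1,\dots,\frac{\ell-1}2\}$, a missing index gives $r_0=0$, and then all $r_c=0$. Here $|S|=E-1<(\ell-1)/2$.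

Let $V=\bigoplus_k\mathbb Z\omega_k\subset\mathbb R$. Every $\eta_c$ with $c\in\mathcal C$ is one of $\omega_1,\dots,\omega_{E-1}$, or it is $\eta_0=2\omega_0$. Hence every $\theta_\lambda\theta_{\lambda'}$ lies in $V$ with nonnegative coordinates at most $2^{2J}$. A monomial of degree at most $2J$ is a product of two monomials of degree at most $J$, so $\mathrm{ev}_i(P_{2J})\subset V$ for every $i$. Also $1\in\mathcal C$, so $\eta_1$ is one of the $\omega_k$.

**The function.** Alice holds $(a,y)$ and Bob holds $(x,b)$, with $a,x\in\{0,\dots,L-1\}^\Lambda$ and $y,b\in\{0,\dots,Q-1\}^E$. Put $\alpha(a)=\sum_\lambda a_\lambda\theta_\lambda$ and $Y(y)=\sum_ky_k\omega_k$, and define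
$$f\bigl((a,y),(x,b)\bigr)=0\iff\alpha(a)\alpha(x)-Y(y)+Y(b)=0.\tag{4}$$
The vectors $\phi=(\alpha(a),Y(y),1)$ and $\psi=(\alpha(x),-1,Y(b))$ show $\operatorname{rank}_0(f)\le3$. This is incidence in the real plane: the point $(\alpha(a),Y(y))$ lies on the line with slope $\alpha(x)$ and intercept $Y(b)$. The input length is
$$n(\tau)=10\tau D+40\tau E=O(\tau^6).$$

## 4. Two distributions that differ by a shift of $\eta_1-2$

Write $e(z)=e^{2\pi iz}$. For $z$ in $\mathbb R$ or $\mathbb R/\mathbb Z$ let $\|z\|$ be the distance to $\mathbb Z$ (respectively to $0$). For a matrix, $\|K\|_{\mathrm{op}}$ is the operator norm. For a polynomial $p$, $|p|_1$ is the sum of the absolute values of its coefficients; it is submultiplicative.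

**The distributions.** Let $w(a,x)\in\mathbb Z_{\ge0}^E$ be the coordinate vector of $\alpha(a)\alpha(x)$ in the basis $(\omega_k)$. Its entries are at most $W:=L^2D^22^{2J}=D^22^{32\tau}$. Let $\epsilon\in\mathbb Z^E$ be the coordinate vector of $\eta_1-2$, with entries in $\{-2,0,1\}$. For $s\in\{0,1\}$ let $\tilde\mu_s$ be the distribution with $a,x,b$ uniform and independent and
$$y\equiv b+w(a,x)+s\epsilon\pmod Q.$$
Call an outcome *bad* if $y\ne b+w(a,x)+s\epsilon$ over $\mathbb Z$. This happens only if some coordinate of $b+w+s\epsilon$ leaves $\{0,\dots,Q-1\}$. For one coordinate the probability is at most $(W+3)/Q$, since $b_k$ is uniform and is shifted by at most $W+2$ in absolute value. So the bad probability is at most $E(W+3)/Q\le2^{-\tau}$ for large $\tau$, because $Q=2^{40\tau}$. On outcomes that are not bad,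
$$\alpha(a)\alpha(x)-Y(y)+Y(b)=-s(\eta_1-2),$$
and $\eta_1\ne2$, so $f=s$. Let $\mu_s$ be $\tilde\mu_s$ conditioned on not being bad. It is supported on $f^{-1}(s)$ and has total variation distance at most $2^{-\tau}$ from $\tilde\mu_s$.

**Why not shift by $1$?** Shifting by the number $1$ instead would seem simpler, but it fails. Consider the $\omega_0$-coordinate of $\theta_\lambda\theta_{\lambda'}$ modulo $2$. If both monomials are $1$ it is $1$. Otherwise the product is a sum of numbers $\eta_c$, each contributing $0$ or $2$, so it is even. Hence $w_0(a,x)\equiv A(a)A(x)\pmod2$ with $A(a)=\sum_ia_{(i,1)}$. If $y\equiv b+w+s\cdot\mathrm{coord}(1)\pmod Q$, then, $Q$ being even, $s\equiv y_0-b_0-A(a)A(x)\pmod2$. Two bits from Alice, $y_0$ and $A(a)$ modulo $2$, reveal $s$. In this two-element quotient $\eta_1$ and $2$ both become $0$, so the shift by $\eta_1-2$ is not seen.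

**Reduction to Fourier coefficients.** For a homomorphism $m\colon V\to\mathbb R/\mathbb Z$ let $K_m$ be the $L^D\times L^D$ matrix
$$K_m[a,x]=e\bigl(m(\alpha(a)\alpha(x))\bigr),\qquad \beta(m)=\|K_m\|_{\mathrm{op}}/L^D\le1.$$

**Proposition 3 (key proposition).** For $\tau$ large: if $\beta(m)\ge\delta$, then $\|m(\eta_1-2)\|\le3\kappa$.

One might hope for more, namely that $\beta(m)<\delta$ for all nonzero $m$. That is false: let $m(\omega_0)=\frac12$ and $m(\omega_k)=0$ for $k\ge1$. By the parity computation $K_m[a,x]=(-1)^{A(a)A(x)}$. Since $L$ is even, both parities of $A$ are equally frequent, so $K_m$ is the tensor product of a $2\times2$ matrix $\begin{pmatrix}1&1\\1&-1\end{pmatrix}$ with an all-ones matrix of size $L^D/2$. Thus $\beta(m)=\sqrt2/2$. In line with the proposition, $m(\eta_1-2)=0$. Large coefficients exist, and the claim is only that they do not see the shift.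

**Proposition 3 implies indistinguishability.** *Purpose: to bound $\mu_0(S)-\mu_1(S)$ for rectangles.* Let $S$ have indicator $g(a,y)h(x,b)$. Insert $1[z\equiv0]=Q^{-E}\sum_{\chi\in\mathbb Z_Q^E}e(\chi\cdot z/Q)$ with $z=y-b-w(a,x)-s\epsilon$ into
$$\tilde\mu_s(S)=L^{-2D}Q^{-E}\sum_{a,x,y,b}g(a,y)h(x,b)\,1[z\equiv0].$$
With $\hat g_\chi(a)=Q^{-E}\sum_yg(a,y)e(\chi\cdot y/Q)$ and $\hat h_\chi(x)=Q^{-E}\sum_bh(x,b)e(-\chi\cdot b/Q)$ this yields
$$\tilde\mu_0(S)-\tilde\mu_1(S)=\sum_\chi L^{-2D}\bigl(1-e(-\chi\cdot\epsilon/Q)\bigr)\sum_{a,x}\hat g_\chi(a)\,e(-\chi\cdot w(a,x)/Q)\,\hat h_\chi(x).$$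
Let $m_\chi(v)=-\chi\cdot\mathrm{coord}(v)/Q$, a homomorphism $V\to\mathbb R/\mathbb Z$. The inner matrix is $K_{m_\chi}$, and $e(-\chi\cdot\epsilon/Q)=e(m_\chi(\eta_1-2))$. So the $\chi$-term is at most $L^{-D}\beta(m_\chi)\,|1-e(m_\chi(\eta_1-2))|\,\|\hat g_\chi\|_2\|\hat h_\chi\|_2$. By Parseval $\sum_\chi|\hat g_\chi(a)|^2=Q^{-E}\sum_yg(a,y)^2\le1$, so $\sum_\chi\|\hat g_\chi\|_2^2\le L^D$, and likewise for $\hat h$. By Cauchy–Schwarz over $\chi$,
$$|\tilde\mu_0(S)-\tilde\mu_1(S)|\le\max_\chi\beta(m_\chi)\,|1-e(m_\chi(\eta_1-2))|.$$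
If $\beta(m_\chi)<\delta$, the quantity is at most $2\delta$. If $\beta(m_\chi)\ge\delta$, Proposition 3 and $|1-e(z)|\le2\pi\|z\|$ bound it by $6\pi\kappa\le2\delta$. As $2\delta=2^{(5-\tau)/2}$,
$$|\mu_0(S)-\mu_1(S)|\le2^{(5-\tau)/2}+2\cdot2^{-\tau}\le2^{(7-\tau)/2}\qquad\text{for every rectangle }S.\tag{5}$$

It remains to prove Proposition 3 and then to pass from (5) to complexity.

## 5. A large norm produces a small ring in every block

**A toy case.** Take numbers $a,x\in\{0,\dots,L-1\}$ and $K[a,x]=e(ax/N)$ with $N\mid L$. This is the $N\times N$ Fourier matrix (norm $\sqrt N$) tensored with the all-ones matrix of size $L/N$, so $\|K\|_{\mathrm{op}}=L/\sqrt N$. Norm at least $\delta L$ means $N\le\delta^{-2}=T/8$. So here a large norm means that the phase lives on a group $\mathbb Z/N$ with fewer than $T$ elements. We want the same conclusion with $\mathbb Z/N$ replaced by a finite ring $A_i$, for the products $\mathrm{ev}_i(a)\mathrm{ev}_i(x)$.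

Fix $m$ with $\beta(m)\ge\delta$. Let $\tau$ be large enough that
$$TD_0\le L,\quad(\tau+1)\kappa<\tfrac1T,\quad(1+\tau^3T)\kappa<\tfrac1T,\quad(1+3^{2\tau})\kappa<\tfrac1{T^2},\quad4\kappa<\tfrac1T.\tag{6}$$
This is possible since $\kappa=2^{-9\tau-2}$ and $3^{2\tau}<2^{3.2\tau}$.

**Step 1: restriction to one block.** *Purpose: to transfer the large norm to each point $p_i$ separately.* Identify vectors in $\{0,\dots,L-1\}^{\mathrm{Mon}_J}$ with polynomials in $P_J$, and let
$$K^{(i)}[a,x]=e\bigl(m(\mathrm{ev}_i(a)\,\mathrm{ev}_i(x))\bigr),\qquad\text{of size }L^{D_0}\times L^{D_0}.$$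
Fix the coordinates of $a$ and $x$ outside block $i$, and let $A,B$ be their contributions to $\alpha(a),\alpha(x)$. Then
$$\alpha(a)\alpha(x)=\mathrm{ev}_i(a^{(i)})\mathrm{ev}_i(x^{(i)})+B\,\mathrm{ev}_i(a^{(i)})+A\,\mathrm{ev}_i(x^{(i)})+AB,$$
with all four terms in $V$. So the corresponding submatrix of $K_m$ is $K^{(i)}$ multiplied by unimodular diagonal matrices on both sides and a unimodular scalar, and it has norm $\|K^{(i)}\|_{\mathrm{op}}$. Thus $K_m$ is an $M\times M$ array, $M=L^{D-D_0}$, of blocks of this norm. For unit vectors $u,v$ split accordingly, $|u^*K_mv|\le\|K^{(i)}\|_{\mathrm{op}}\sum_p\|u_p\|\sum_q\|v_q\|\le M\|K^{(i)}\|_{\mathrm{op}}$. Hence $\|K^{(i)}\|_{\mathrm{op}}\ge\delta L^{D_0}$ for **every** $i$.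

**Step 2: a pigeonhole principle.** *Purpose: to turn the large norm into approximate relations.* Claim: *let $G\subset P_J$ consist of at least $T$ polynomials with coefficients in $\{0,\dots,T\}$. Then for each $i$ there are distinct $g,g'\in G$ with*
$$\|m(\mathrm{ev}_i((g-g')\mu))\|\le\kappa\quad\text{for all }\mu\in\mathrm{Mon}_J.$$

Proof. Write $K=K^{(i)}$. Then $\|K\|_{\mathrm{op}}^2=\|K^*K\|_{\mathrm{op}}$ is at most the largest row sum of absolute values of the Hermitian matrix $K^*K$, whose $(x',x)$ entry is $L^{D_0}\,\mathbb E_a\,e(m(\mathrm{ev}_i(a(x-x'))))$. So there is $x'$ with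
$$\sum_x\bigl|\mathbb E_a\,e(m(\mathrm{ev}_i(a(x-x'))))\bigr|\ge\delta^2L^{D_0}.$$
Let $S$ be the set of $x$ in the box $\{0,\dots,L-1\}^{\mathrm{Mon}_J}$ whose term is at least $\delta^2/2$. Terms are at most $1$, and those outside $S$ sum to at most $\frac{\delta^2}2L^{D_0}$, so $|S|\ge\frac{\delta^2}2L^{D_0}$.

For $x\in S$ the expectation factors over the coefficients of $a$ as $\prod_\mu\mathbb E_{0\le t<L}\,e(t\vartheta_\mu)$ with $\vartheta_\mu=m(\mathrm{ev}_i(\mu(x-x')))$. All factors have absolute value at most $1$, so each has absolute value at least $\delta^2/2$. A geometric sum gives $|\mathbb E_te(t\vartheta)|\le\frac1{L|\sin\pi\vartheta|}\le\frac1{2L\|\vartheta\|}$ when $\|\vartheta\|\neq 0$. Hence $\|\vartheta_\mu\|\le\frac1{\delta^2L}$ for all $\mu\in\mathrm{Mon}_J$.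

The translates $S+g$, $g\in G$, lie in a box with $(L+T)^{D_0}\le\exp(TD_0/L)L^{D_0}\le\exp(1)L^{D_0}$ points. If they were pairwise disjoint, we would get $T\cdot\frac{\delta^2}2=4\le\exp(1)$, which is false. So $x_1+g=x_2+g'$ with $x_1,x_2\in S$ and $g\ne g'$. Then $g-g'=x_2-x_1=(x_2-x')-(x_1-x')$, and $\|m(\mathrm{ev}_i(\mu(g-g')))\|\le\frac2{\delta^2L}=\kappa$. $\square$

The next three steps apply this to three different sets $G$.

**Step 3: rounding $m$ to rational values.** *Purpose: to replace approximate relations by exact ones.* Take $G=\{0,1,\dots,T-1\}$ (constants). For each $i$ we get an integer $1\le N_i<T$ with $\|N_i\,m(\mathrm{ev}_i(\mu))\|\le\kappa$ for all $\mu\in\mathrm{Mon}_J$. So we can choose $\tilde m_i(\mu)\in\frac1{N_i}\mathbb Z/\mathbb Z$ within $\kappa/N_i\le\kappa$ of $m(\mathrm{ev}_i(\mu))$. Extending linearly to $\tilde m_i\colon P_J\to\frac1{N_i}\mathbb Z/\mathbb Z$ we have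
$$\|m(\mathrm{ev}_i(p))-\tilde m_i(p)\|\le|p|_1\,\kappa\qquad(p\in P_J).\tag{7}$$
A nonzero element of $\frac1{N_i}\mathbb Z/\mathbb Z$ has $\|\cdot\|\ge1/N_i>1/T$. So any value of $\tilde m_i$ that is known to be smaller than $1/T$ is exactly $0$.

**Step 4: extension to all polynomials.** *Purpose: $\tilde m_i$ lives only on degree at most $J$, but rings need all degrees.* Fix $i$ and $v\in\{1,2,3\}$. Take $G=\{\sum_{t<\tau}c_tX_v^t:c_t\in\{0,1\}\}$, which has $2^\tau=T$ elements. The difference $g-g'$, after a change of sign if necessary, is a monic $U_v\in\mathbb Z[X_v]$ with coefficients in $\{-1,0,1\}$, $\deg U_v\le\tau-1$, and $\|m(\mathrm{ev}_i(U_v\mu))\|\le\kappa$ for all $\mu\in\mathrm{Mon}_J$. If $\deg\mu+\deg U_v\le J$, then (7) gives $\|\tilde m_i(U_v\mu)\|\le(\tau+1)\kappa<1/T$, so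
$$\tilde m_i(U_v\mu)=0.\tag{8}$$

Let $I=(U_1,U_2,U_3)\subset P$ (it depends on $i$). Since each $U_v$ is monic in its own variable, $P/I\cong\bigotimes_v\mathbb Z[X_v]/(U_v)$ is a free $\mathbb Z$-module. A basis is the set $\mathcal B$ of monomials whose $X_v$-exponent is less than $\deg U_v$ for each $v$. It has at most $\tau^3$ elements, all of degree less than $3\tau$. (If some $U_v=1$, then $\mathcal B=\emptyset$ and $P/I=0$; the argument covers this case.) Let $\hat m_i\colon P\to\frac1{N_i}\mathbb Z/\mathbb Z$ be the homomorphism of groups that kills $I$ and agrees with $\tilde m_i$ on $\mathcal B$.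

Then $\hat m_i=\tilde m_i$ on $P_J$, by induction on the degree of a monomial $\mu$. If $\mu\in\mathcal B$, this is the definition. Otherwise $\mu=X_v^{\deg U_v}\mu'$ for some $v$, and
$$\mu=U_v\mu'-(U_v-X_v^{\deg U_v})\mu'.$$
On $U_v\mu'$ the map $\hat m_i$ vanishes by construction and $\tilde m_i$ vanishes by (8). The last term is a combination of monomials of lower degree, or zero, and there they agree.

**Step 5: the ring $A_i$ has fewer than $T$ elements.** *Purpose: to get from a homomorphism of groups to a ring, and to bound its size.* Let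
$$I_i=\{p\in P:\hat m_i(pq)=0\text{ for all }q\in P\},\qquad A_i=P/I_i.$$
This $I_i$ is the largest ideal contained in $\ker\hat m_i$. For example, for the functional on $\mathbb Z[X]$ sending $p=p_0+p_1X+\cdots$ to $p_1/2$, the same definition gives $\{p:p_0,p_1\text{ even}\}$, because $(pq)_1=p_0q_1+p_1q_0$. So there the kernel has index $2$ while the ring is $\mathbb F_2[X]/(X^2)$, with four elements. The size of the ring is thus not bounded by the denominator $N_i$ and needs an argument.

We use three properties. First, $I_i$ contains $I$ and $N_iP$, so $A_i$ is a finite commutative ring (possibly $0$). Second, $\hat m_i$ vanishes on $I_i$ (take $q=1$). Third, $p\in I_i$ as soon as $\hat m_i(p\mu)=0$ for all $\mu\in\mathcal B$, because every $q$ is an integer combination of $\mathcal B$ modulo $I$.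

*Claim: $|A_i|<T$.* Each class of $A_i$ has a representative $\sum_{\mu\in\mathcal B}c_\mu\mu$ with $0\le c_\mu<N_i$. Choose one per class. Their degrees are less than $3\tau\le J$ and their coefficients lie in $\{0,\dots,T\}$. If there were at least $T$ classes, Step 2 would give two distinct chosen representatives $g,g'$ with $\|m(\mathrm{ev}_i((g-g')\mu))\|\le\kappa$ for all $\mu\in\mathrm{Mon}_J$. For $\mu\in\mathcal B$ we have $(g-g')\mu\in P_{6\tau}=P_J$ and $|(g-g')\mu|_1\le\tau^3T$, so (7) gives $\|\hat m_i((g-g')\mu)\|\le(1+\tau^3T)\kappa<1/T$, hence $\hat m_i((g-g')\mu)=0$. By the third property $g-g'\in I_i$, contradicting that $g$ and $g'$ represent different classes.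

## 6. Gluing the rings along the chain, and the collapse

Each block now has its own ring $A_i$ with fewer than $T$ elements. Lemma 2 applied to $A_0$ needs the relation $h_\ell=2$, which is visible only at the other end, in $A_d$. A direct transport by means of (7) fails. The composition of the $d$ maps $F_{\varepsilon_i}$, evaluated at $(X,X,X^2-2)$, has as second component the polynomial $h_\ell(X)$, which has degree $\ell>2^{2\tau}$. The composition itself therefore contains degrees at least $\ell/2$, and (7) says nothing beyond degree $J=6\tau$. What helps is that single steps give *exact* identities, after rounding, and exact identities compose without loss.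

**Step 6: passing from block $i+1$ to block $i$.** *Purpose: to relate $\hat m_i$ and $\hat m_{i+1}$ on all of $P$.* Let $\sigma_i\colon P\to P$, $\sigma_i(p)=p\circ F_{\varepsilon_i}$, a ring homomorphism. By (3), $\mathrm{ev}_i\circ\sigma_i=\mathrm{ev}_{i+1}$. *Claim:*
$$\hat m_i\circ\sigma_i=\hat m_{i+1}\ \text{ on }P,\qquad0\le i<d.\tag{9}$$

Let $\Delta=\hat m_i\circ\sigma_i-\hat m_{i+1}$. *Low degrees.* If $\mu$ is a monomial of degree at most $2\tau$, then $\sigma_i(\mu)\in P_{4\tau}\subset P_J$. Moreover $|\sigma_i(\mu)|_1\le3^{2\tau}$, since the components of $F_0,F_1$ have $|\cdot|_1\le3$. Apply (7) in block $i$ to $\sigma_i(\mu)$ and in block $i+1$ to $\mu$. Both approximate $m$ at the same real number $\mathrm{ev}_i(\sigma_i(\mu))=\mathrm{ev}_{i+1}(\mu)$, so $\|\Delta(\mu)\|\le(1+3^{2\tau})\kappa<1/T^2$. But $\Delta(\mu)\in\frac1{N_iN_{i+1}}\mathbb Z/\mathbb Z$ and $N_iN_{i+1}<T^2$, so $\Delta(\mu)=0$. Thus $\Delta$ vanishes on $P_{2\tau}$.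

*All degrees.* Consider the ring homomorphism
$$\Phi\colon P\to A_i\times A_{i+1},\qquad\Phi(p)=(\sigma_i(p)\bmod I_i,\;p\bmod I_{i+1}).$$
If $\Phi(p)=0$, then $\hat m_i(\sigma_i(p))=0$ and $\hat m_{i+1}(p)=0$, so $\Delta(p)=0$. Now look at the chain of additive subgroups $\Phi(P_0)\subseteq\Phi(P_1)\subseteq\cdots$ of a group of order less than $T^2=2^{2\tau}$. Each strict inclusion at least doubles the order, so the first $2\tau$ inclusions cannot all be strict: $\Phi(P_j)=\Phi(P_{j+1})$ for some $j<2\tau$. Since $P_{k+1}=P_k+\sum_vX_vP_k$ and $\Phi$ is a ring homomorphism, $\Phi(P_{k+1})$ is determined by $\Phi(P_k)$ through the same formula for every $k$, so the chain is constant from $j$ on. Hence $\Phi(P_{2\tau})=\Phi(P)$. Given $p\in P$, choose $p'\in P_{2\tau}$ with $\Phi(p-p')=0$. Then $\Delta(p)=\Delta(p')=0$. $\square$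

Iterating (9),
$$\hat m_d=\hat m_0\circ\Sigma,\qquad\Sigma=\sigma_0\circ\sigma_1\circ\cdots\circ\sigma_{d-1},\qquad\Sigma(p)=p\circ F_{\varepsilon_{d-1}}\circ\cdots\circ F_{\varepsilon_0}.\tag{10}$$
Here $\Sigma$ is a ring homomorphism and $\Sigma(X_1)=X_1$.

**Step 7: relations at the two ends.** *Purpose: to import into $A_0$ and $A_d$ what (3) says about $p_0$ and $p_d$.* Let $\rho\in P_2$ with $|\rho|_1\le4$ and $\mathrm{ev}_i(\rho)=0$. For $\mu\in\mathcal B$ (the basis of block $i$) $\rho\mu$ has degree less than $3\tau+2\le J$, and (7) gives $\|\hat m_i(\rho\mu)\|\le4\kappa<1/T$. So $\hat m_i(\rho\mu)=0$, and therefore $\rho\in I_i$. By (3) this applies to three polynomials: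
$$X_2-X_1\in I_0,\qquad X_3-X_1^2+2\in I_0,\qquad X_2-2\in I_d.$$
Let $u\in A_0$ be the image of $X_1$. The first two relations say $X_2\mapsto u$ and $X_3\mapsto u^2-2$, so $A_0=\mathbb Z[u]$. By the third and (10), for all $t\ge0$,
$$0=\hat m_d\bigl((X_2-2)X_1^t\bigr)=\hat m_0\bigl((\Sigma(X_2)-2)X_1^t\bigr).$$
The powers of $X_1$ span $P$ modulo $I_0$, and $\hat m_0$ vanishes on the ideal $I_0$. So $\hat m_0((\Sigma(X_2)-2)q)=0$ for all $q\in P$, that is, $\Sigma(X_2)-2\in I_0$. In other words, $\Sigma(X_2)=2$ in $A_0$.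

**Step 8: collapse.** *Purpose: to recognize $\Sigma(X_2)$ as $h_\ell$ and apply Lemma 2.* Let $h_c\in A_0$ be the sequence of Lemma 2 for this $u$. The identities (2) say exactly that
$$F_{\varepsilon_i}(h_1,h_{k_i},h_{k_i+1})=(h_1,h_{k_{i+1}},h_{k_{i+1}+1}).$$
Under $P\to A_0$ the variables map to $(u,u,u^2-2)=(h_1,h_1,h_2)=(h_1,h_{k_0},h_{k_0+1})$. Applying $F_{\varepsilon_0},\dots,F_{\varepsilon_{d-1}}$ in turn, the image of $\Sigma(X_2)$ is $h_{k_d}=h_\ell$. So $h_\ell=2$ by Step 7. By Step 5, $|A_0|^2<T^2<\ell$, and Lemma 2 gives $u=2$ in $A_0$, that is, $X_1-2\in I_0$. Hence $\hat m_0(X_1-2)=0$, and (7) with $|X_1-2|_1=3$ gives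
$$\|m(\eta_1-2)\|=\|m(\mathrm{ev}_0(X_1-2))\|\le3\kappa.$$
This proves Proposition 3. $\blacksquare$

## 7. From indistinguishable distributions to $n^{1/6}$

**Cost of a protocol for $f$.** *Purpose: to turn (5) into a lower bound.* Let a public-coin protocol of cost $C$ compute $f$ with success probability at least $\frac12+\gamma$ on every input. By averaging over the coins, some deterministic protocol of cost at most $C$ succeeds with probability at least $\frac12+\gamma$ under $\frac12(\mu_0+\mu_1)$. It partitions the inputs into at most $2^C$ rectangles labelled $0$ or $1$. Since the rectangles labelled $1$ carry $\mu_1$-mass $1-\sum_{S\text{ labelled }0}\mu_1(S)$, its success probability is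
$$\frac12+\frac12\sum_{S\text{ labelled }0}\bigl(\mu_0(S)-\mu_1(S)\bigr)\le\frac12+\frac12\,2^C\,2^{(7-\tau)/2}$$
by (5). Therefore
$$C\ge\frac{\tau-7}2-\log_2\frac1{2\gamma}.\tag{11}$$
With $\gamma=\frac16$ we obtain $\mathrm R^{cc}(f)\ge\frac{\tau-7}2-\log_23$.

**All input lengths.** *Purpose: to pass from the lengths $n(\tau)$ to every large $n$.* Say the construction works for all $\tau\ge\tau_0$, with one prime $\ell$ fixed for each $\tau$, and let $C_1$ be such that $n(\tau)\le C_1\tau^6$. The lengths $n(\tau)$ are integers, and since $L$ and $Q$ are powers of two the inputs are exactly bit strings of length $n(\tau)$. Given $n\ge n(\tau_0)$, let $\tau$ be the largest integer such that $n(\tau')\le n$ for all $\tau_0\le\tau'\le\tau$; it exists because $n(\tau)\ge10\tau D\to\infty$. Then $n<n(\tau+1)\le C_1(\tau+1)^6\le64C_1\tau^6$, so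
$$\tau\ge c_2n^{1/6},\qquad c_2=(64C_1)^{-1/6}.\tag{12}$$
Let $f_n$ be $f$ with $n-n(\tau)$ ignored bits added to both inputs. The maps $\phi,\psi$ ignoring these bits still work, so $\operatorname{rank}_0(f_n)\le3$. Fixing the added bits to $0$ turns a protocol for $f_n$ into one for $f$, so $\mathrm R^{cc}(f_n)\ge\mathrm R^{cc}(f)\ge\frac{\tau-7}2-\log_23$. Transfer $\mu_0,\mu_1$ by setting the added bits to $0$. A rectangle then cuts out a rectangle of the original inputs, and (5) still holds. With $c_0=c_2/4$, (12) gives for all large $n$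
$$\frac{\tau-7}2-\log_23\ge c_0n^{1/6}\qquad\text{and}\qquad2^{(7-\tau)/2}\le2^{-c_0n^{1/6}}.$$
This proves Theorem 1. For any $c<1/6$ we have $c_0n^{1/6}\ge n^c$ once $n$ is large, so the functions $f_n$ for consecutive large $n$ form a sequence as asked, with $r=3$. $\blacksquare$

**Corollary 4 (rank threshold).** The least constant support-rank that permits $\mathrm R^{cc}\ge n^{\Omega(1)}$ is exactly $3$: the maximal randomized complexity on $n$ bits is $O(1)$ for $r\le2$ and $\Omega(n^{1/6})$ for every $r\ge3$.

*Proof.* The case $r\le2$ is in Section 1, and for $r\ge3$ use Theorem 1. $\square$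

By (4), the hard functions for $r=3$ are incidences $y=ax+b$ in the real plane, with point $(\alpha(a),Y(y))$ and line coefficients $(\alpha(x),Y(b))$. With $m$-bit integer coordinates the same problem costs only $\Theta(\log m)$, by the fact recalled in Section 1.

**Corollary 5 (tiny advantage).** The discrepancy of $f_n$ is $2^{-\Omega(n^{1/6})}$. For a suitable constant $c_1>0$, even public-coin protocols with advantage only $\gamma=2^{-c_1n^{1/6}}$ over random guessing need $\Omega(n^{1/6})$ bits.

*Proof.* Recall that the discrepancy of $f_n$ under a distribution $\mu$ is the maximum over rectangles $S$ of $|\mu(S\cap f_n^{-1}(0))-\mu(S\cap f_n^{-1}(1))|$, and the discrepancy of $f_n$ is the minimum over $\mu$. For $\mu=\frac12(\mu_0+\mu_1)$ the quantity for $S$ is $\frac12|\mu_0(S)-\mu_1(S)|$, and Theorem 1 bounds it. For the second claim take $c_1=c_2/4$. A protocol for $f_n$ with advantage $\gamma$ gives one for $f$, so (11) and (12) yield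
$$C\ge\frac{\tau-7}2+1-c_1n^{1/6}\ge\frac{c_2}2n^{1/6}-\frac52-\frac{c_2}4n^{1/6}=\Omega(n^{1/6}).\qquad\square$$

No claim is made that the exponent $1/6$ is optimal.
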